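# When is an $s$-stable Kneser graph hom-idempotent?

The question of these notes is a conjecture from Pablo Torres and Mario Valencia-Pabon, "Shifts of the Stable Kneser Graphs and Hom-Idempotence", arXiv:1604.07023 (2016). We start with the case of pairs, where it has a short proof. Then we see which parts of that proof survive for larger sets and which need new work.

## 1. Pairs on a cycle

### 1.1. Stable sets, their graphs, and the conjecture

We identify $[n]=\{1,\dots,n\}$ with $\mathbb Z_n$ and picture it as $n$ points on a circle. Throughout, $s\ge 3$ (for the general definition $s\ge2$ suffices).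

**Definition (stable set).** A set $S\subseteq[n]$ is *$s$-stable* if any two distinct $i,j\in S$ satisfy $s\le|i-j|\le n-s$. In other words, their cyclic distance in $\mathbb Z_n$ is at least $s$.

List the elements of a $k$-set cyclically. The $k$ lengths of the arcs between consecutive elements are its *gaps*; their sum is $n$, and a singleton has one gap, of length $n$. For $n\ge sk$, a $k$-set is $s$-stable exactly when all its gaps are at least $s$. For example, in $\mathbb Z_{10}$ the set $\{0,3,7\}$ has gaps $3,4,3$ and is $3$-stable, while $\{0,3,8\}$ has gaps $3,5,2$ and is not.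

**Definition (stable Kneser graph).** The vertices of $\operatorname{KG}(n,k)_{s\text{-stab}}$ are the $s$-stable $k$-subsets of $[n]$, and two vertices are adjacent if they are disjoint. It is the subgraph of the Kneser graph $\operatorname{KG}(n,k)$ induced by the stable sets. We write $G$ for this graph and $V=V(n,k)$ for its vertex set.

**Definition (hom-idempotent graph).** The Cartesian product $G\Box H$ has vertex set $V(G)\times V(H)$; two vertices are adjacent when they are equal in one coordinate and adjacent in the other. A homomorphism is an edge-preserving map of vertices. A finite graph $G$ is *hom-idempotent* if there is a homomorphism $G^2=G\Box G\to G$.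

Example: the complete graph on $\mathbb Z_m$ is hom-idempotent through $(x,y)\mapsto x+y$. Changing exactly one of the two coordinates changes the sum, so adjacent pairs go to distinct, hence adjacent, vertices. For $k=1$ we have $G=K_n$, so that case is settled.

**Conjecture.** If $k\ge2$, $s\ge3$ and $n\ge(k+1)s-1$, then $\operatorname{KG}(n,k)_{s\text{-stab}}$ is not hom-idempotent.

### 1.2. Three small values of $n$

Let $k=2$ and $s=3$.

*$n=6$.* The vertices are $\{0,3\},\{1,4\},\{2,5\}$, which are pairwise disjoint. So $G=K_3$, which is hom-idempotent.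

*$n=7$.* The vertices are the seven pairs $P_i=\{i,i+3\}$. Two of them, $P_i$ and $P_j$, are disjoint exactly when $i-j\notin\{0,3,-3\}$. Adjacency depends only on $i-j$, so $(P_i,P_j)\mapsto P_{i+j}$ is a homomorphism $G^2\to G$: if one index is fixed and the other changes by $d$, the sum changes by $d$. Again $G$ is hom-idempotent.

*$n=8$.* This is $(k+1)s-1$, the first case of the conjecture. There are eight pairs at distance $3$ and four pairs at distance $4$. The vertices no longer form a single orbit of rotations, and there is no evident addition on them.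

### 1.3. The proof for pairs

Write $n=2s+r$. A point $x$ lies in the pairs $\{x,x+d\}$ with $s\le d\le n-s=s+r$, that is, in $r+1$ vertices. Put $\sigma=r+1$ and let $\mathrm{St}_x=\{v\in V:x\in v\}$, the *star* at $x$. Double counting gives $2|V|=n\sigma$. A set of vertices is independent in $G$ exactly when any two of its members meet; such a set is called an *intersecting family*.

**Proposition 1.** Let $s\ge3$, $k=2$, $n\ge 2s+2$. There is no homomorphism $G\Box G\to\operatorname{KG}(n,2)$. In particular $G$ is not hom-idempotent.

**Step 1: the largest independent sets are the stars.** We show that for $r\ge1$ an intersecting family $F\subseteq V$ has $|F|\le\sigma$, with equality only for stars. If $F$ lies in a star, this is clear. Otherwise $F$ has two distinct members $\{a,b\},\{a,c\}$, and some member misses $a$; since it meets both, it is $\{b,c\}$. Any member containing $a$ meets $\{b,c\}$, so it is one of the first two; any member missing $a$ must be $\{b,c\}$. So $F$ is a triangle and $|F|=3$. The three pairs being stable, $\{a,b,c\}$ is a stable set, so $n\ge3s$, $r\ge s\ge3$,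 and $\sigma=r+1\ge4>3$.

**Step 2: each row of a homomorphism is described by points.** Suppose $\varphi:G\Box G\to\operatorname{KG}(n,2)$ is a homomorphism. Fix $u\in V$. For $i\in[n]$ the set $I_i=\{v:i\in\varphi(u,v)\}$ is independent, because $v\sim v'$ forces $\varphi(u,v)\cap\varphi(u,v')=\emptyset$. So $|I_i|\le\sigma$. But $\sum_i|I_i|=\sum_v|\varphi(u,v)|=2|V|=n\sigma$, so every $|I_i|$ equals $\sigma$ and every $I_i$ is a star. Let $h(u)$ be a point with $I_1=\mathrm{St}_{h(u)}$. Thus $1\in\varphi(u,v)$ if and only if $h(u)\in v$.

**Step 3: compare rows.** If $u\sim u'$, then no $v\in V$ contains both $h(u)$ and $h(u')$. Otherwise $1\in\varphi(u,v)\cap\varphi(u',v)$, although $(u,v)\sim(u',v)$. Hence for every $T=\{x,y\}\in V$ the set $h^{-1}(T)$ is independent: for $u,u'\in h^{-1}(T)$ the vertex $T$ itself contains $h(u)$ and $h(u')$. So $|h^{-1}(T)|\le\sigma$. Summing over the $n$ rotations of $T$, each $u$ is counted twice, so the sum is $2|V|=n\sigma$. Therefore $|h^{-1}(T)|=\sigma$ for every $T\in V$, and $h^{-1}(T)$ is a star.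

**Step 4: two stars overlap too much.** Let $U_x=h^{-1}(x)$, take any $x$ and let $y=x+1+s$. Then $\{x+1,y\}$ has gaps $s,s+r$ and $\{x,y\}$ has gaps $s+1,s+r-1$, so both are in $V$. Comparing sizes, $|U_x|+|U_y|=|U_{x+1}|+|U_y|$. So all $|U_x|$ are equal, and they equal $|V|/n=\sigma/2>0$. The stars $h^{-1}(\{x,y\})$ and $h^{-1}(\{x+1,y\})$ are different, since $U_x\neq\emptyset$ lies only in the first. They share $U_y$, which has $(r+1)/2>1$ elements because $r\ge2$. But two stars at different points share at most one pair. This contradiction proves Proposition 1.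

### 1.4. What was special about pairs

Steps 2 and 3 do not care about $k$. Two things do.

First, Step 1 used the list "star or triangle". For $k\ge3$ there is no such short list. In $\mathbb Z_{12}$ with $s=3$, the four triples inside $\{0,3,6,9\}$ are stable and pairwise meet, but they have no common point. We need a theorem about intersecting families of stable $k$-sets, with uniqueness in the case of equality. This is the main work.

Second, Step 4 used that two stars share at most one set. For $k\ge3$ they share many. A count of the overlap will work when $n<(k+1)s$; for larger $n$ we will get a contradiction already at the averaging in Step 3.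

## 2. The general statements

From now on fix $s\ge3$ and write $n=sk+r$ with $r\ge0$; call $r$ the *excess*. The cyclic gap sequence of a stable $k$-set starting at a given element is $(s+\epsilon_1,\dots,s+\epsilon_k)$ with $\epsilon_t\ge0$ and $\sum\epsilon_t=r$. Given $x$, the sets in $\mathrm{St}_x=\{v\in V:x\in v\}$ correspond to these sequences. Counting them, and then double counting the pairs $x\in v$, gives
$$|\mathrm{St}_x|=\sigma(r,k):=\binom{r+k-1}{k-1},\qquad k\,|V(n,k)|=n\,\sigma(r,k).\tag{1}$$
For instance $V(10,3)$ with $s=3$, $r=1$ has stars of size $3$ and $|V|=10$. We also write $P_i=\{i,i+s,\dots,i+(k-1)s\}\in V$; its gaps are $s,\dots,s,s+r$.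

**Theorem A.** Let $s\ge3$, $k\ge1$, $n=sk+r$, $r\ge1$. Every intersecting family $F\subseteq V(n,k)$ satisfies $|F|\le\sigma(r,k)$, with equality only if $F$ is a star.

The bound is due to Talbot. What we need is the uniqueness, and we prove both.

**Theorem B.** Let $s\ge3$, $k\ge2$, $n\ge sk+2$. There is no homomorphism $G\Box G\to\operatorname{KG}(n,k)$. In particular $G$ is not hom-idempotent.

If $s\ge3$ and $n\ge(k+1)s-1$, then $r\ge s-1\ge2$, so **Theorem B proves the conjecture.** Two further statements come cheaply at the end.

**Theorem C.** Let $s\ge3$, $k\ge2$, $n\ge sk$. Then $\operatorname{KG}(n,k)_{s\text{-stab}}$ is hom-idempotent if and only if $n\in\{sk,sk+1\}$.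

**Theorem D.** Let $s\ge3$, $k\ge2$, $n\ge sk+1$. Every homomorphism $\psi:G\to\operatorname{KG}(n,k)$ has the form $v\mapsto\rho(v)$ for a permutation $\rho$ of $[n]$. In particular every endomorphism of $G$ is an automorphism, i.e. $G$ is a core.

Theorem A is proved by induction on $k+r$, in Sections 3 to 5. For $k=1$ the vertices are singletons, $\sigma=1$, and an intersecting family has at most one member, so the claim is trivial. From now until the end of Section 5 let $k\ge2$ and $\sigma=\sigma(r,k)$.

## 3. Excess below $s$: averaging over rotations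

**Step 1: the bound for $1\le r\le s-1$.** Let $F$ be intersecting. The idea is to bound, for each $v$, how many rotations of $v$ lie in $F$. Put $X_v=\{i\in\mathbb Z_n:v+i\in F\}$. If $i\ne i'$ are in $X_v$, then $v+i$ and $v+i'$ meet, so $i-i'$ is a difference of two distinct elements of $v$. Hence $i,i'$ are at cyclic distance at least $s$. So $X_v$ is $s$-stable and $|X_v|\le\lfloor n/s\rfloor=k$. For each $i$ exactly $|F|$ sets $v$ satisfy $v+i\in F$, so
$$n|F|=\sum_{v\in V}|X_v|\le k|V|=n\sigma .$$

**Step 2: equality forces all the $P_i$ through one point into $F$.** Suppose $|F|=\sigma$. Then $|X_v|=k$ for all $v$. Let $X=X_{P_0}$. Its $k$ gaps are at least $s$ and sum to $sk+r$, so each lies in $[s,s+r]$, and $s+r<2s$. Each gap is congruent mod $n$ to a difference of two distinct elements of $P_0$, so it equals $ms$ or $n-ms=(k-m)s+r$ with $1\le m\le k-1$. In the range $[s,s+r]$ this leaves $s$ (from $m=1$) and $s+r$ (from $k-m=1$). Since the gaps sum to $sk+r$ and $r\ge1$, exactly one gap is $s+r$. Hence $X=\{a,a-s,\dots,a-(k-1)s\}$ for some $a$. That is, $P_i\in F$ if and only if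 $a\in P_i$.

Rotate so that $a=0$. Since $-ts\equiv(k-t)s+r$, the sets $P_{-(k-1-j)s}$ with $0\le j\le k-1$ that $F$ contains are
$$Q_j=\{ls:0\le l\le j\}\cup\{ls+r:j<l\le k-1\}.\tag{2}$$
For example, with $s=3$, $k=3$, $n=10$ they are $Q_0=\{0,4,7\}$, $Q_1=\{0,3,7\}$, $Q_2=\{0,3,6\}$.

**Step 3: a stable set meeting all $Q_j$ contains $0$.** Let $E\in F$ and suppose $0\notin E$. Then $E$ meets every $Q_j$. From $j=k-1$, some $ls\in E$ with $1\le l\le k-1$; let $l_0$ be the least such $l$. Now take $j=l_0-1$. The points $ls$ with $0\le l\le l_0-1$ are not in $E$, so there is $l_1$ with $l_0\le l_1\le k-1$ and $l_1s+r\in E$. We have $0<l_0s<l_1s+r<n$.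

Let $h\ge1$ be the number of gaps of $E$ on the arc from $l_0s$ up to $l_1s+r$. They sum to $(l_1-l_0)s+r$ with $r<s$, so $h\le l_1-l_0$. The other $k-h$ gaps sum to $n-(l_1-l_0)s-r=(k-(l_1-l_0))s$. This sum is at least $(k-h)s$, so $h\ge l_1-l_0$. Hence $h=l_1-l_0$ and the other gaps are all exactly $s$. There are $k-l_1+l_0\ge l_0+1$ of them, and they cover the arc from $l_1s+r$ through $n\equiv0$ to $l_0s$. Going back from $l_0s$ by $l_0$ steps of length $s$ we stay in $E$ and arrive at $0$. So $0\in E$, a contradiction.

Thus $F\subseteq\mathrm{St}_0$, and $F=\mathrm{St}_0$ by size. Theorem A holds for $1\le r\le s-1$.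

**Where averaging stops.** For $r\ge s$ we only know $|X_v|\le\lfloor n/s\rfloor$, which is at least $k+1$, and the loss is real. Take $n=(k+1)s$, $v=P_0$, and let $F$ consist of the $k+1$ rotations of $v$ by multiples of $s$. These are the $k$-subsets of $\{0,s,\dots,ks\}$. Any two of them meet because $k\ge2$, so $|X_v|=k+1>k$. For $s=3$, $k=2$, $n=9$ this is the triangle $\{0,3\},\{3,6\},\{6,0\}$. The family is small compared with $\sigma$ (here $3<4$), but the bound orbit by orbit is false, so another argument is needed.

## 4. Excess at least $s$: contracting an edge of the cycle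

Now let $r\ge s$. Pascal's identity $\sigma(r,k)=\sigma(r-1,k)+\sigma(r,k-1)$ suggests an induction in which $F$ is split between $V(n-1,k)$ and $V(n-s,k-1)$; indeed $n-1=sk+(r-1)$ and $n-s=s(k-1)+r$. Contracting one edge of the cycle sends most sets to $V(n-1,k)$. It fails in two ways. Sets whose gap there is exactly $s$ become unstable, and pairs of sets that differ only at the contracted edge become equal. The plan is to send exactly these two losses into $V(n-s,k-1)$.

### 4.1. Bad sets and twins

Here $n\ge(k+1)s\ge3s$. Let $e$ be the edge $(0,1)$ of the cycle $\mathbb Z_n$. Each set has exactly one gap whose arc contains $e$.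

**Definition (bad, nonbad).** A set $A\in V$ is *bad* if its gap containing $e$ has length exactly $s$, i.e. $\{-i,s-i\}\subseteq A$ for some $0\le i\le s-1$; these sets form the class $\mathrm{Bad}_i$. Otherwise $A$ is *nonbad*, and that gap has length at least $s+1$.

Let $W=[1-s,s]$, a set of $2s$ consecutive points. Using the representatives $[1-s,n-s]$ of $\mathbb Z_n$, the points outside $W$ are those of $[s+1,n-s]$; call them *ordinary*. A stable set has at most two points in $W$, since three would span at least $2s$ and $W$ spans $2s-1$. Hence $A\cap W=\{-i,s-i\}$ for $A\in\mathrm{Bad}_i$.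

Let $A$ be nonbad with $0\in A$. The gap after $0$ contains $e$, so the next element is at least $s+1$, and the previous one is at most $-s$. So $A\cap W=\{0\}$. Its *twin* is $A^*=(A\setminus\{0\})\cup\{1\}$. The gap of $A^*$ after $1$ is at least $s$; the gap before $1$ is at least $s+1$ and contains $e$. So $A^*$ is stable and nonbad, and it meets $W$ only in $1$. Conversely, if a nonbad set contains $1$, its gap before $1$ is at least $s+1$, and replacing $1$ by $0$ gives a stable set whose gap after $0$ is at least $s+1$, i.e. a nonbad set. So the nonbad sets containing $1$ are exactly the twins of those containing $0$. We use the word symmetrically: $A^{**}=A$.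

Running example: $s=3$, $k=2$, $n=9$. The bad sets are $\{0,3\}$, $\{-1,2\}$, $\{-2,1\}$. The nonbad sets containing $0$ are $\{0,4\},\{0,5\},\{0,6\}$, with twins $\{1,4\},\{1,5\},\{1,6\}$.

### 4.2. The map $f$ to $V(n-1,k)$

Let $f:\mathbb Z_n\to\mathbb Z_{n-1}$ contract $e$, i.e. identify $0$ and $1$. For nonbad $A$ the gap across $e$ drops by $1$ to a value at least $s$, and the other gaps do not change, so $f(A)\in V(n-1,k)$. Conversely let $B\in V(n-1,k)$. A $k$-set of $\mathbb Z_n$ with image $B$ has the gaps of $B$ except that the one across $e$ is increased by $1$; so it is stable and nonbad. Hence if $f(0)\notin B$, then $B$ has exactly one nonbad preimage. If $f(0)\in B$, it has exactly two (lift $f(0)$ to $0$ or to $1$), and they are twins.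

### 4.3. The map $\hat g$ to $V(n-s,k-1)$

Use the representatives $[1-s,n-2s]$ of $\mathbb Z_{n-s}$ and define
$$g(x)=x\ \ (1-s\le x\le0),\qquad g(x)=x-s\ \ (1\le x\le n-s).$$
So $-i$ and $s-i$ are identified for $0\le i\le s-1$, and the ordinary points go bijectively to $[1,n-2s]$. For bad $A$ put $\hat g(A)=g(A)$; for nonbad $A\ni0$ put $\hat g(A)=g(A\setminus\{0\})$.

**Lemma 2.** $\hat g$ is a bijection from $\{\text{bad sets}\}\cup\{\text{nonbad sets containing }0\}$ onto $V(n-s,k-1)$.

*Bad sets.* For $A\in\mathrm{Bad}_i$ the gap $s$ across $e$ is collapsed and the other gaps are kept. So $\hat g(A)\in V(n-s,k-1)$ and $-i\in\hat g(A)$. Conversely let $B\in V(n-s,k-1)$ contain $-i$ with $0\le i\le s-1$. By stability it contains no other point of the $s$ consecutive points $[1-s,0]$, so any bad preimage of $B$ must lie in $\mathrm{Bad}_i$, and its ordinary points are determined. The set $\{-i,s-i\}\cup((B\setminus\{-i\})+s)$ has the gaps of $B$ together with a gap $s$ across $e$. So it lies in $\mathrm{Bad}_i$ and is the unique bad preimage of $B$.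

*Nonbad sets containing $0$.* For such $A$ all elements but $0$ are ordinary, so $\hat g(A)\subseteq[1,n-2s]$. Its consecutive differences are at least $s$, and its wrap-around gap is at least $(n-s)-(n-2s-1)=s+1$. So $\hat g(A)\in V(n-s,k-1)$. Conversely let $B\in V(n-s,k-1)$ have no point in $[1-s,0]$, i.e. $B\subseteq[1,n-2s]$. Then $\{0\}\cup(B+s)$ with $B+s\subseteq[s+1,n-s]$ has first gap at least $s+1$ (it contains $e$), last gap at least $s$, and other gaps at least $s$. So it is a nonbad set containing $0$, and it is the unique such preimage of $B$.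

Images of bad sets meet $[1-s,0]$ and the other images do not, so the lemma follows. In the running example $|V(9,2)|=18$, $|V(8,2)|=12$ and $|V(6,1)|=6$: the $15$ nonbad sets give $12$ images under $f$ with $3$ pairs of twins, and $3$ bad sets plus $3$ nonbad sets containing $0$ give the $6$ singletons.

### 4.4. The bound

Let $F$ be intersecting. Let $F_{nb}$ be the set of its nonbad members, $C$ the set of its bad members, and $D=\{A\in F_{nb}:0\in A,\ A^*\in F\}$. By 4.2, $f$ identifies two members of $F_{nb}$ only when they are twins, so $|F_{nb}|=|f(F_{nb})|+|D|$ and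
$$|F|=|f(F_{nb})|+|D|+|C|=|f(F_{nb})|+|\hat g(C\cup D)|.\tag{3}$$
The second equality uses that $\hat g$ is injective.

**Step 1: both images are intersecting.** For $f(F_{nb})$ this is clear: the image of a common point is a common point. For $\hat g(C\cup D)$ it suffices in most cases to find a common *ordinary* point, because $g$ maps it to a common point of the images.

* Two members of the same $\mathrm{Bad}_i$: both images contain $-i$.
* $A\in\mathrm{Bad}_i$, $A'\in\mathrm{Bad}_j$, $i\ne j$: the traces $\{-i,s-i\}$ and $\{-j,s-j\}$ on $W$ are disjoint, so $A$ and $A'$ share an ordinary point.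
* $A,A'\in D$: the sets $A$ and $A'^*$ are in $F$ and meet. Their traces on $W$ are $\{0\}$ and $\{1\}$, so they meet in an ordinary point, which lies in $A\cap A'$.
* $A\in D$, $E\in C\cap\mathrm{Bad}_i$: if $i\ne0$, then $0\notin E$, so $A\cap E$ contains an ordinary point. If $i=0$, then $E\cap W=\{0,s\}\not\ni1$, so $A^*\in F$ meets $E$ in an ordinary point, which lies in $A$.

**Step 2: induct.** The induction hypothesis applies to $(n-1,k)$ with excess $r-1\ge s-1\ge1$ and to $(n-s,k-1)$ with excess $r$. By (3),
$$|F|\le\sigma(r-1,k)+\sigma(r,k-1)=\binom{r+k-2}{k-1}+\binom{r+k-2}{k-2}=\sigma(r,k).$$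

## 5. Excess at least $s$: matching the two centers

Still $r\ge s$, and now $|F|=\sigma$. Then both inequalities in Step 2 above are equalities, and the induction hypothesis says that both images are stars: one centered in $\mathbb Z_{n-1}$, one in $\mathbb Z_{n-s}$. We have to show that the two centers come from the same point of $\mathbb Z_n$.

### 5.1. The two centers

Since $r\ge1$, some $E_0\in F$ has a gap of length at least $s+1\ge4$. Rotate $F$ so that $0$ and $1$ are strictly inside this gap, and apply Section 4 to the rotated family. Then $E_0$ is nonbad. Let $f(F_{nb})$ be the star at $b\in\mathbb Z_{n-1}$ and $\hat g(C\cup D)$ the star at $c\in\mathbb Z_{n-s}$. Since $f(0)\notin f(E_0)\ni b$, we have $b\ne f(0)$, so $b=f(a)$ with a unique $a$, and $a\notin\{0,1\}$. We record three facts.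

**(F1)** Every nonbad member of $F$ contains $a$. (Its image contains $b$, and $a$ is the only preimage of $b$.)

**(F2)** If $A$ is nonbad and $a\in A$, then $f(A)\ni b$, so $f(A)\in f(F_{nb})$. Hence if $A\cap\{0,1\}=\emptyset$, then $A\in F$; otherwise $A$ or $A^*$ is in $F$.

**(F3)** $C$ is exactly the set of bad sets $E$ with $c\in\hat g(E)$. Every nonbad $A\ni0$ with $c\in\hat g(A)$ lies in $D\subseteq F$. (Both hold because $\hat g$ is a bijection.)

It suffices to show that **every member of $C$ contains $a$**. Then $F\subseteq\mathrm{St}_a$ by (F1), and $F=\mathrm{St}_a$ by size.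

**Definition (disjoint pair).** A pair $(E,A)$ is a *disjoint pair* if $E\in C$, $A$ is nonbad, $a\in A$, $A\cap E=\emptyset$ and, in case $A\cap\{0,1\}\ne\emptyset$, also $A^*\cap E=\emptyset$.

By (F2), a disjoint pair contradicts that $F$ is intersecting. We shall often use this remark: if a stable set $A$ has a gap of length at least $s+1$ running from an integer $x<0$ to an integer $y>1$, then $A$ is nonbad and misses $0$ and $1$.

### 5.2. Case I: $c=-i\in[1-s,0]$

Put $q=-i$, so $q\le0$ and $1\le q+s$. By (F3), $C=\mathrm{Bad}_i$: it consists of *all* stable $k$-sets containing $q$ and $q+s$. If $a\in\{q,q+s\}$ we are done. Otherwise we construct a disjoint pair. Represent $a$ in $[q,q+n-1]$; it lies either between $q$ and $q+s$ or beyond $q+s$.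

**I.1: $a=q+\theta$ with $1\le\theta\le s-1$.** The aim is to take $E$ and $A$ as shifted progressions. Recall that $a\notin\{0,1\}$.

If $a>1$, let $E=\{q+ls:0\le l\le k-1\}$, with gaps $s,\dots,s,s+r$; it contains $q,q+s$, so $E\in C$. Let $A=E+\theta\ni a$. All points lie in the integer interval $[q,q+\theta+(k-1)s]$ of length less than $ks<n$, and $s\nmid\theta$, so $A\cap E=\emptyset$. The gap of $A$ before $a$ has length $s+r$ and starts at $a-s-r\le q-1-r<0$, while $a>1$. By the remark, $A$ is nonbad and misses $0,1$. So $(E,A)$ is a disjoint pair.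

If $a<0$, let $E=\{q+s-ls:0\le l\le k-1\}\in C$ and $A=\{a-ls:0\le l\le k-1\}=E-(s-\theta)$. All points lie in an integer interval of length $(k-1)s+(s-\theta)<ks<n$, and $s\nmid s-\theta$, so $A\cap E=\emptyset$. The gap of $A$ after $a<0$ has length $s+r$ and ends at $a+s+r\ge(q+1)+s+r\ge2+r>1$. Again the remark applies.

**I.2: $a=q+s+\alpha$ with $1\le\alpha\le n-s-1=(k-1)s+r-1$.** We want $A$ to be a progression with difference $s$ through $a$ that fits into $[q+s+1,q+n-1]$, so that its long gap covers $[q,q+s]$. Let $i'=\min(\lfloor(\alpha-1)/s\rfloor,k-1)$ and $\rho=\alpha-i's\ge1$. If $i'=k-1$, then $\rho\le r-1$. Otherwise $\rho\le s\le r$.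

*Suppose $\rho\le r-1$.* Let
$$A=\{q+s+\rho+ls:0\le l\le k-1\}\ni a,\qquad E=\{q,q+s\}\cup\{q+s+\tau+ls:1\le l\le k-2\},$$
where $\tau\in\{0,1\}$ is chosen with $\tau\not\equiv\rho\pmod s$. The gaps of $E$ are $s$; then, if $k\ge3$, $s+\tau$ followed by gaps $s$ and a last gap $s+r-\tau\ge s$. If $k=2$ the last gap is $s+r$. So $E\in C$. The last element of $A$ is $q+ks+\rho\le q+n-1$, so $A\subseteq[q+s+1,q+n-1]$. Hence $[q,q+s]\supseteq\{0,1\}$ lies strictly inside the gap of $A$ of length $s+r$; so $A$ is nonbad and misses $0,1$. Both sets lie in the integer interval $[q,q+n-1]$. The points $q,q+s$ are not in $A$. The other points of $E$ are $\equiv q+\tau\not\equiv q+\rho\pmod s$, while those of $A$ are $\equiv q+\rho$. So $A\cap E=\emptyset$, and we have a disjoint pair.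

*Suppose $\rho\ge r$.* Then $i'<k-1$ and $\rho=s=r$, so $n=(k+1)s$ and $a=q+s+ms$ with $m=i'+1$, $1\le m\le k-1$. Let
$$E=\{q,q+s\}\cup\{q+ls+1:2\le l\le k-1\}.$$
Its last gap is $2s-1$ (or $2s$ if $k=2$) and its other gaps are $s$ or $s+1$, so $E\in C$. For $1\le\omega\le s-1$ let
$$A_\omega=\{q+\omega\}\cup\{q+ls:2\le l\le k\}.$$
Since $a=q+(m+1)s$ and $2\le m+1\le k$, we have $a\in A_\omega$. The gap before $q+\omega$ starts at $q+ks-n=q-s$ and has length $s+\omega$; the gap after it has length $2s-\omega$. Both are at least $s+1$, and the other gaps are $s$. All points of $E$ and $A_\omega$ lie in the integer interval $[q,q+n-1]$. There $q+\omega$ is strictly between $q$ and $q+s$, and for $l\ge2$ the point $q+ls$ is neither $q$ nor $q+s$ nor of the form $q+l's+1$. So $A_\omega\cap E=\emptyset$ for every $\omega$. It remains to choose $\omega$. Put $y=-q\in[0,s-1]$, so that $0=q+y$ and $1=q+y+1$.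

* $y=0$: take $A_2$, which exists because $s\ge3$. Its gap from $q-s$ to $q+2$ has $0=q$ and $1=q+1$ strictly inside, so $A_2$ is nonbad and misses $0,1$.
* $y=s-1$: take $A_1$. Since $q+1<q+s-1=0$ and $1=q+s<q+2s$, the points $0,1$ are strictly inside its gap of length $2s-1\ge s+1$. So $A_1$ is nonbad and misses $0,1$.
* $1\le y\le s-2$: take $A_y\ni0$. The gap after $0$ is $2s-y\ge s+1$, so $A_y$ is nonbad. Its twin is $A_{y+1}$, and both are disjoint from $E$.

In each case $(E,A_\omega)$ is a disjoint pair. So Case I is contradictory unless $a\in\{q,q+s\}$.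

### 5.3. Case II: $c=\gamma\in[1,M]$ with $M=n-2s$

Put $K=k-1\ge1$; then $M=(K-1)s+r$. The only point of $\mathbb Z_n$ that $g$ maps to $\gamma$ is $s+\gamma$, so by (F3) $C$ is the set of all bad sets containing $s+\gamma$. If $a=s+\gamma$ we are done. **Assume $a\ne s+\gamma$.**

**Step 1: a rigidity condition on $a$.** Now nonbad sets containing $0$ can also be known members of $F$, and they must contain $a$. Call a $K$-set $S\subseteq[1,M]$ *admissible* if its consecutive differences are at least $s$ and $\gamma\in S$. For admissible $S$ the set $\{0\}\cup(S+s)$ has first gap at least $s+1$, last gap at least $s$, and is nonbad; it contains $0$, and its $\hat g$-image is $S\ni\gamma$. So it is in $F$ by (F3) and contains $a$ by (F1). As $a\ne0$,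
$$a\in S+s\quad\text{for every admissible }S.\tag{4}$$

**Step 2: move every element of one admissible set except $\gamma$.** Let $i=\min(\lfloor(\gamma-1)/s\rfloor,K-1)$ and $\rho=\gamma-is$. (This $i$ is unrelated to the one in Case I.) If $i=K-1$, then $1\le\rho\le M-(K-1)s=r$; otherwise $1\le\rho\le s\le r$. The set
$$S_0=\{\rho+ls:0\le l\le K-1\}$$
has maximum $\rho+(K-1)s\le M$ and contains $\gamma$ as its element of index $i$. So it is admissible, and by (4) $a=s+\alpha$ with $\alpha=\rho+ls$ for some $0\le l\le K-1$. Moreover $l\ne i$, because $a\ne s+\gamma$.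

*Suppose $l>i$.* Then $i<K-1$, so $\rho\le s$. If $\rho<r$, increase all elements of $S_0$ of index greater than $i$ by $1$. The maximum is $\rho+1+(K-1)s\le M$, so the new set is admissible. Its elements of index at most $i$ are at most $\gamma<\alpha$, and the others are $\equiv\rho+1\not\equiv\alpha\pmod s$. So it does not contain $\alpha$, contradicting (4). If $\rho=r$, then $\rho=r=s$. This is **exception (x)**: $n=(k+1)s$, $s+\gamma=js$ and $a=j's$ with $j=i+2$, $j'=l+2$, so $2\le j<j'\le k$.

*Suppose $l<i$,* so $i\ge1$. If $\rho\ge2$, decrease all elements of $S_0$ of index less than $i$ by $1$. The new set is admissible. Its elements of index at least $i$ are at least $\gamma>\alpha$, and the others are $\equiv\rho-1\pmod s$. So it does not contain $\alpha$, contradicting (4). If $\rho=1$ and $r\ge s+1$, use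
$$\{s+l's:0\le l'<i-1\}\cup\{s+1+l's:i-1\le l'\le K-1\}.$$
It has $K$ elements, differences at least $s$, maximum $Ks+1\le M$, and it contains $\gamma=is+1$ (at $l'=i-1$). Its elements $\equiv1\pmod s$ are all at least $is+1>ls+1=\alpha$, and its other elements are $\equiv0$. So it does not contain $\alpha$, contradicting (4). If $\rho=1$ and $r=s$, we have **exception (y)**: $n=(k+1)s$, $s+\gamma=(i+1)s+1$, $a=(l+1)s+1$ with $0\le l<i\le k-2$.

In the exceptions (4) is really too weak. For $s=3$, $k=3$, $n=12$, $\gamma=3$ we have $M=6$, and $\{3,6\}$ is the only admissible set; so (4) allows $a=9\neq s+\gamma=6$. We return to disjoint pairs.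

**Step 3: exception (x).** We use only that $C$ contains every bad set through $js$ and that $a=j's$. Note that $2\le j\le k-1$. Let
$$E=\{ls-1:0\le l\le j-1\}\cup\{js\}\cup\{ls+1:j+1\le l\le k-1\},$$
$$A=\{ls+1:0\le l\le j-1\}\cup\{ls:j+1\le l\le k\}.$$
(For $s=3$, $k=3$, $n=12$, $j=2$, $j'=3$: $E=\{-1,2,6\}$, $A=\{1,4,9\}$, $A^*=\{0,4,9\}$.) Both sets have $k$ elements.

The gaps of $E$ are $s$ and $s+1$, and a last gap, up to $n-1=(k+1)s-1$, equal to $2s-2$, or $2s-1$ if $j=k-1$. So $E$ is stable. As $j\ge2$ it contains $-1$ and $s-1$, so $E\in\mathrm{Bad}_1$; and it contains $js$. Thus $E\in C$.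

The gaps of $A$ are $s$, then $2s-1$ (from $(j-1)s+1$ to $(j+1)s$), and $s+1$ (from $ks$ to $n+1$). So $A$ is stable. It contains $1$, and its gap ending at $1$, which contains $e$, is $s+1$; so $A$ is nonbad. It contains $a=j's$ since $j+1\le j'\le k$. Its twin $A^*$ has $0$ in place of $1$.

For disjointness, since $s\mid n$, residues mod $s$ are well defined on $\mathbb Z_n$, and since $s\ge3$ the residues $-1,0,1$ are distinct. $A$ and $A^*$ have no points of residue $-1$. The points of residue $1$ are $ls+1$ with $l\in[j+1,k-1]$ in $E$, and with $l\in[0,j-1]$ in $A$ and $A^*$. The only point of residue $0$ in $E$ is $js$, while those in $A$ and $A^*$ are $ls$ with $l\in[j+1,k]$ or $l=0$. All indices lie in $[0,k]$ and are determined mod $k+1$, so $E$ is disjoint from $A$ and $A^*$. Thus $(E,A)$ is a disjoint pair, a contradiction.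

**Step 4: exception (y).** We reduce it to (x) by symmetry. The reflection $x\mapsto1-x$ of $\mathbb Z_n$ preserves $e$, $\{0,1\}$, stability, badness and the twin relation. With $n=(k+1)s$ it sends $s+\gamma=(i+1)s+1$ to $-(i+1)s\equiv(k-i)s$, and $a=(l+1)s+1$ to $(k-l)s$. Put $j=k-i$ and $j'=k-l$; then $2\le j<j'\le k$. Take the sets $E,A$ of Step 3 for this $j$; there $A\ni j's$. The image of $E$ under the reflection is a bad set through $s+\gamma$, hence a member of $C$. The image of $A$ is a nonbad set through $a$, and it and its twin are disjoint from the image of $E$. This is a disjoint pair, a contradiction.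

Hence $a=s+\gamma$ in Case II, and every member of $C$ contains $a$. This proves Theorem A. $\blacksquare$

## 6. From stars to Theorem B

Let $s\ge3$, $k\ge2$, $r\ge2$, $\sigma=\sigma(r,k)$. Suppose $\varphi:G\Box G\to\operatorname{KG}(n,k)$ is a homomorphism. For $u\in V$ let $\varphi_u(v)=\varphi(u,v)$, a homomorphism $G\to\operatorname{KG}(n,k)$.

**Step 1: every row is described by points.** For $i\in[n]$ the set $I_i=\{v:i\in\varphi_u(v)\}$ is independent in $G$, because adjacent $v,v'$ have disjoint images. So $|I_i|\le\sigma$. But
$$\sum_i|I_i|=\sum_v|\varphi_u(v)|=k|V|=n\sigma,$$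
so all $|I_i|=\sigma$. By Theorem A, $I_i$ is a star at some point $\pi_u(i)$. Thus $\varphi_u(v)=\{i:\pi_u(i)\in v\}$.

**Step 2: compare rows.** Put $h(u)=\pi_u(1)$. If $u\sim u'$ in $G$, then no $v\in V$ contains both $h(u)$ and $h(u')$. Otherwise $1\in\varphi(u,v)\cap\varphi(u',v)$, although $(u,v)\sim(u',v)$. Call $x,y\in\mathbb Z_n$ *compatible* if some $v\in V$ contains both; in particular $x$ is compatible with itself. For $k=2$ distinct points are compatible exactly when their distance is at least $s$. For larger $k$ distance at least $s$ need not suffice: with $s=4$, $k=3$, $n=14$ the points $0,7$ leave two arcs of length $7<2s$, and no third point fits. We have shown: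
$$\text{if the elements of }T\subseteq\mathbb Z_n\text{ are pairwise compatible, then }h^{-1}(T)\text{ is independent, so }|h^{-1}(T)|\le\sigma.\tag{5}$$

**Step 3: the case $r\ge s$.** Here there is so much room that distance at least $s$ does imply compatibility, and then a set $T$ of more than $k$ points breaks the count. Let $s\le d\le n-s$ and write $d=\alpha s+\beta$, $n-d=\gamma s+\delta$ with $0\le\beta,\delta\le s-1$, so $\alpha,\gamma\ge1$. Then
$$(\alpha+\gamma)s\ge n-2s+2\ge(k-1)s+2>(k-1)s,$$
so $\alpha+\gamma\ge k$. The set $\{0,s,\dots,(\alpha-1)s,\,d,d+s,\dots,d+(\gamma-1)s\}$ has gaps $s$, $s+\beta$ (up to $d$) and $s+\delta$ (up to $n$), so it is $s$-stable. A $k$-subset of it containing $0$ and $d$ shows that $0$ and $d$ are compatible. By rotation, any two points at cyclic distance at least $s$ are compatible.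

Take $T=\{0,s,\dots,(p-1)s\}$ with $p=\lfloor n/s\rfloor\ge k+1$; it is $s$-stable, so it and its rotations consist of pairwise compatible points. Each $u$ has $h(u)\in T+i$ for exactly $p$ values of $i$. Summing (5) over the rotations,
$$n\sigma\ge\sum_{i\in\mathbb Z_n}|h^{-1}(T+i)|=p|V|\ge(k+1)|V|>k|V|=n\sigma,$$
a contradiction.

**Step 4: the case $2\le r\le s-1$; preimages of stable sets are stars.** Let $T\in V$. Its elements, and those of each rotation, are pairwise compatible, so (5) gives $|h^{-1}(T+i)|\le\sigma$ for all $i$. Since $\sum_i|h^{-1}(T+i)|=k|V|=n\sigma$, we get $|h^{-1}(T)|=\sigma$ for every $T\in V$. By Theorem A the independent set $h^{-1}(T)$ is a star.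

**Step 5: two stars with a large intersection.** Let $U_x=h^{-1}(x)$. For each $x$ put
$$R=\{x+1+ls:1\le l\le k-1\},\qquad T=\{x\}\cup R,\qquad T'=\{x+1\}\cup R.$$
Then $T'=P_{x+1}\in V$. The gaps of $T$ are $s+1$, then $s$'s, and a last gap $s+r-1\ge s$, so $T\in V$. Comparing the sizes of $h^{-1}(T)$ and $h^{-1}(T')$ gives $|U_x|=|U_{x+1}|$. So $|U_x|=|V|/n=\sigma/k>0$ for all $x$. Let $h^{-1}(T)=\mathrm{St}_j$ and $h^{-1}(T')=\mathrm{St}_{j'}$. Since $U_x,U_{x+1}$ are disjoint and nonempty, these stars differ, so $j\ne j'$. Moreover
$$|\mathrm{St}_j\cap\mathrm{St}_{j'}|=|h^{-1}(R)|=\frac{k-1}{k}\,\sigma.\tag{6}$$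

**Step 6: two stars have a small intersection.** We show that for $j\ne j'$
$$|\mathrm{St}_j\cap\mathrm{St}_{j'}|\le\binom{r+k-2}{k-2}.\tag{7}$$
By rotation let $j=0$, $j'=d\in[1,n-1]$. Let $v\ni0,d$, and let $d$ be the $l$-th element of $v$ after $0$, $1\le l\le k-1$. Write the gaps starting from $0$ as $s+\epsilon_1,\dots,s+\epsilon_k$ with $\epsilon_t\ge0$, $\sum\epsilon_t=r$. Then $d=ls+\delta$ with $\delta=\epsilon_1+\dots+\epsilon_l\in[0,r]$. Since $r<s$, the pair $(l,\delta)$ is determined by $d$, so it is the same for all such $v$. (This is where $r<s$ enters: for $s=3$, $k=3$, $n=12$, $d=6$ the sets $\{0,6,9\}$ and $\{0,3,6\}$ have $l=1$ and $l=2$.) If no such $v$ exists, (7) is trivial. Otherwise consider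
$$(\epsilon_1,\dots,\epsilon_k)\mapsto(\epsilon_2,\dots,\epsilon_l,\ \epsilon_{l+1}+\epsilon_1,\ \epsilon_{l+2},\dots,\epsilon_k),$$
which maps into the $(k-1)$-tuples of nonnegative integers with sum $r$. It is injective: from the image we read $\epsilon_2,\dots,\epsilon_l$, then $\epsilon_1=\delta-\epsilon_2-\dots-\epsilon_l$, then $\epsilon_{l+1}$, and the rest is visible. There are $\binom{r+k-2}{k-2}$ such tuples, which proves (7).

**Step 7: the contradiction.** Since $r\ge2$ and $k\ge2$,
$$\binom{r+k-2}{k-2}=\frac{k-1}{r+k-1}\,\sigma<\frac{k-1}{k}\,\sigma ,$$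
so (7) contradicts (6).

Hence $\varphi$ does not exist. A homomorphism $G\Box G\to G\subseteq\operatorname{KG}(n,k)$ would be such a $\varphi$, so $G$ is not hom-idempotent. This proves Theorem B, and with it the conjecture. $\blacksquare$

## 7. The exact threshold, and rigidity of $G$

**Proof of Theorem C.** For $n\ge sk+2$ use Theorem B.

If $n=sk$, all gaps equal $s$. So $V$ consists of the $s$ cosets of $s\mathbb Z_n$, which are pairwise disjoint; $G=K_s$, and $(x,y)\mapsto x+y\pmod s$ is a homomorphism $G^2\to G$.

If $n=sk+1$, exactly one gap is $s+1$ and the others are $s$. So $V=\{P_i:i\in\mathbb Z_n\}$. The $P_i$ are distinct, since $i$ is the endpoint of the only gap of length $s+1$. We have $P_i\sim P_j$ if and only if $i-j\notin\{ms:|m|\le k-1\}$. This condition depends only on $i-j$ and is symmetric, so $G$ is a Cayley graph of $\mathbb Z_n$. If one of $i,j$ is kept and the other changes by a difference $d$ of adjacent indices, then $i+j$ changes by $d$. So $(P_i,P_j)\mapsto P_{i+j}$ is a homomorphism $G^2\to G$. $\blacksquare$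

Thus the hypothesis $n\ge(k+1)s-1$ can be relaxed to $n\ge sk+2$, which is best possible.

**Proof of Theorem D.** Step 1 of Section 6 uses only $r\ge1$ and applies to any homomorphism $\psi:G\to\operatorname{KG}(n,k)$. So $\psi(v)=\{i:\pi(i)\in v\}$ for some $\pi:[n]\to[n]$. Put $w(j)=|\pi^{-1}(j)|$. Then $\sum_{j\in v}w(j)=|\psi(v)|=k$ for all $v\in V$. The sets $T=\{x\}\cup R$ and $T'=\{x+1\}\cup R$ of Step 5 are in $V$ for all $r\ge1$, and comparing their sums gives $w(x)=w(x+1)$ for all $x$. So $w$ is constant, and since $\sum_jw(j)=n$, $w\equiv1$. Hence $\pi$ is a permutation, and with $\rho=\pi^{-1}$ we have $\psi(v)=\rho(v)$.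

In particular $\psi$ is injective on vertices. An endomorphism of $G$ is such a $\psi$ with values in $V$, hence a bijection of the finite set $V$. It maps the finite edge set injectively into itself, hence onto itself, so it is an automorphism. $\blacksquare$
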